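\title{A modal formula that is first-order over Kripke frames but not over full possibility frames}

\begin{abstract}
Full possibility frames interpret modal formulas by the regular open subsets of a poset; Kripke frames are the case of the discrete order. We show that a modal formula with a first-order correspondent over Kripke frames need not have one over full possibility frames. The example uses one variable and one modality. It says that every nonempty proposition in a certain region is split into two nonempty parts by a proposition defined from it. On a Kripke frame singletons make this impossible, and the formula has the same Kripke frames as $\Box\Box\bot$. On a family of frames built from binary trees it is valid exactly when the tree is well-founded. An ultrapower then excludes first-order correspondents, and a game argument excludes correspondents in $L_{\infty\omega}$.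
\end{abstract}

\section{The question and the answer}\label{sec:intro}

In Kripke semantics a modal formula is evaluated at worlds, and a world decides every formula. In possibility semantics the points are ordered by refinement, and a point may leave a formula undecided until it is refined. In both settings one asks which modal formulas define a first-order class of frames. This paper compares the two answers.

\subsection*{Frames and forcing}
Fix a nonempty index set $\mathcal I$. Modal formulas are given by
\[
\varphi ::= p \mid \neg\varphi \mid (\varphi\wedge\varphi)\mid \Box_i\varphi \qquad (p \text{ a propositional variable},\ i\in\mathcal I),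
\]
with $\chi\vee\psi:=\neg(\neg\chi\wedge\neg\psi)$, $\chi\to\psi:=\neg(\chi\wedge\neg\psi)$ and $\Diamond_i\chi:=\neg\Box_i\neg\chi$. For a fixed variable $p$ we put $\bot:=p\wedge\neg p$ and $\top:=\neg\bot$.

Let $\langle S,\sqsubseteq\rangle$ be a poset; we read $x'\sqsubseteq x$ as ``$x'$ refines $x$''. A set $X\subseteq S$ is \emph{regular open} if it has the following two properties.
\begin{itemize}
\item \emph{Persistence:} if $x\in X$ and $x'\sqsubseteq x$, then $x'\in X$.
\item \emph{Refinability:} if $x\notin X$, then there is $x'\sqsubseteq x$ such that $x''\notin X$ for all $x''\sqsubseteq x'$.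
\end{itemize}
Persistence says that what is settled at a point stays settled; refinability says that what is not settled at a point can be refuted for good by refining it. Let $\mathrm{RO}(S,\sqsubseteq)$ be the set of regular open sets. For $X\subseteq S$ and a binary relation $R_i$ on $S$ put
\[
\neg X=\{x:\forall x'\sqsubseteq x\ \ x'\notin X\},\qquad \Box_iX=\{x:\forall y\,(xR_iy\Rightarrow y\in X)\}.
\]
A \emph{possibility frame} is a tuple $\langle S,\sqsubseteq,\{R_i\}_{i\in\mathcal I},P\rangle$ where $\langle S,\sqsubseteq\rangle$ is a nonempty poset, each $R_i$ is a binary relation on $S$, and $P\subseteq\mathrm{RO}(S,\sqsubseteq)$ is nonempty and closed under $\cap$, $\neg$ and each $\Box_i$. It is \emph{full} if $P=\mathrm{RO}(S,\sqsubseteq)$. Since $\mathrm{RO}(S,\sqsubseteq)$ contains $S$ and is always closed under $\cap$ and $\neg$ (Lemma~\ref{lem:ro}), a full possibility frame is simply a structure $\langle S,\sqsubseteq,\{R_i\}_{i\in\mathcal I}\rangle$ on a nonempty poset such that $\mathrm{RO}(S,\sqsubseteq)$ is closed under every $\Box_i$.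

A \emph{valuation} on a full possibility frame is a map $V$ from propositional variables to $\mathrm{RO}(S,\sqsubseteq)$. Forcing is defined by
\[
\begin{array}{lcl}
x\Vdash p &\iff& x\in V(p),\\
x\Vdash\neg\chi &\iff& \text{no } x'\sqsubseteq x \text{ has } x'\Vdash\chi,\\
x\Vdash\chi\wedge\psi &\iff& x\Vdash\chi \text{ and } x\Vdash\psi,\\
x\Vdash\Box_i\chi &\iff& y\Vdash\chi \text{ for all } y \text{ with } xR_iy.
\end{array}
\]
A formula is \emph{valid} on the frame if it is forced at every point under every valuation. A \emph{Kripke frame} $\langle S,\{R_i\}_{i\in\mathcal I}\rangle$, with $S$ nonempty, is the special case in which $\sqsubseteq$ is the identity: then every subset of $S$ is regular open and forcing is the usual Kripke semantics.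

\subsection*{Correspondents}
Let $\mathcal K$ be a class of frames. A sentence $\sigma$ \emph{corresponds} to a modal formula $\varphi$ over $\mathcal K$ if, for every $\mathcal F\in\mathcal K$, $\varphi$ is valid on $\mathcal F$ if and only if $\mathcal F\models\sigma$. Over Kripke frames $\sigma$ is taken in the signature $\{R_i\}_{i\in\mathcal I}$, over full possibility frames in the signature $\{\sqsubseteq\}\cup\{R_i\}_{i\in\mathcal I}$.

The forcing clauses and the definition of ``regular open'' are first-order in $\sqsubseteq$, the $R_i$ and the sets $V(p)$. So in both settings validity is a statement with universal quantifiers over sets of points, and a first-order correspondent eliminates these quantifiers. One direction of the comparison is immediate.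

\begin{proposition}\label{prop:easy}
Every modal formula that has a first-order correspondent over full possibility frames has one over Kripke frames.
\end{proposition}

\begin{proof}
Replace each atomic formula $x\sqsubseteq y$ in the correspondent by $x=y$.
\end{proof}

The converse is a problem posed in~\cite{Holliday}:
\begin{quote}
\emph{Does every modal formula that has a first-order correspondent over Kripke frames also have a first-order correspondent over full possibility frames?}
\end{quote}
The simplest cases suggest a positive answer. A formula in which variables occur only inside $\bot$ has a first-order correspondent in both settings: $\bot$ is forced nowhere, and the remaining clauses translate directly. The formula $\Box_ip\to p$, which defines reflexivity over Kripke frames, keeps a first-order correspondent over full possibility frames (Example~\ref{ex:T}). One may expect that the symbol $\sqsubseteq$ always pays for the extra structure. It does not.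

Fix $i_0\in\mathcal I$ and write $\Box,\Diamond,R$ for $\Box_{i_0},\Diamond_{i_0},R_{i_0}$.

\begin{theorem}\label{thm:main}
Let $\varphi$ be the formula \eqref{eq:phi} of Section~\ref{sec:frames}, which contains only the variable $p$ and the modality $\Box$.
\begin{itemize}
\item[(a)] For every Kripke frame $\mathcal F$, $\varphi$ is valid on $\mathcal F$ if and only if $\mathcal F\models\forall x\forall y\forall z\,\neg(xRy\wedge yRz)$. Thus $\varphi$ has the same Kripke frames as $\Box\Box\bot$.
\item[(b)] There is no first-order sentence $\sigma$, nor even a set $\sigma$ of first-order sentences, such that for every full possibility frame $\mathcal F$, $\varphi$ is valid on $\mathcal F$ if and only if $\mathcal F\models\sigma$.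
\end{itemize}
\end{theorem}

So the answer is no, and the converse of Proposition~\ref{prop:easy} fails for every nonempty $\mathcal I$, already for one-variable formulas in one modality. Theorem~\ref{thm:inf} extends (b) to the infinitary logic $L_{\infty\omega}$.

\subsection*{The idea}
In a Kripke frame every singleton is a proposition, and a singleton has no nonempty proper part. Suppose that $\mathsf E$ means ``somewhere'', that $\gamma$ names a region of the frame, and that $\theta$ is any formula in $p$. The formula
\begin{equation}\label{eq:schema}
\mathsf E(p\wedge\gamma)\to \mathsf E(p\wedge\gamma\wedge\theta)\wedge\mathsf E(p\wedge\gamma\wedge\neg\theta)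
\end{equation}
says that $\theta$ splits every nonempty proposition inside $\gamma$. On a Kripke frame this fails as soon as $\gamma$ is reachable, whatever $\theta$ is, so the Kripke frames do not see $\theta$ at all. On a frame in which the region $\gamma$ has no indivisible propositions, validity depends on whether the particular recipe $\theta$ always works, and we are free to choose a recipe whose success is not a first-order matter. Ours lives on a binary tree: find a minimal node of the proposition and keep the part above its left child. It works exactly when minimal nodes exist, that is, when the tree is well-founded. Section~\ref{sec:trees} treats the recipe on trees, Section~\ref{sec:frames} expresses it by a modal formula, and Sections~\ref{sec:valid}--\ref{sec:inf} draw the consequences.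

\section{Regular open sets and forcing}\label{sec:forcing}

\begin{lemma}\label{lem:ro}
Let $\langle S,\sqsubseteq\rangle$ be a poset.
\begin{itemize}
\item[(a)] If $A\subseteq S$ is persistent, then $\neg A$ is regular open and $A\subseteq\neg\neg A$.
\item[(b)] If $X$ is regular open, then $\neg\neg X=X$.
\item[(c)] $\mathrm{RO}(S,\sqsubseteq)$ is closed under $\neg$ and $\cap$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $\neg A$ is persistent because $\sqsubseteq$ is transitive. If $x\notin\neg A$, some $x'\sqsubseteq x$ lies in $A$; every $x''\sqsubseteq x'$ lies in $A$, hence not in $\neg A$. The same observation, applied to $x'=x\in A$, gives $x\in\neg\neg A$.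

(b) Refinability says that every $x\notin X$ has a refinement in $\neg X$, that is, $x\notin\neg\neg X$. The other inclusion is in (a).

(c) Closure under $\neg$ is in (a). If $X,Y$ are regular open, then $X\cap Y$ is persistent, and if $x\notin X\cap Y$, say $x\notin X$, then a refinement of $x$ in $\neg X$ witnesses refinability.
\end{proof}

On a full possibility frame with a valuation write $\|\chi\|=\{x:x\Vdash\chi\}$. The forcing clauses say $\|\neg\chi\|=\neg\|\chi\|$, $\|\chi\wedge\psi\|=\|\chi\|\cap\|\psi\|$ and $\|\Box_i\chi\|=\Box_i\|\chi\|$, so every truth set is regular open. By Lemma~\ref{lem:ro}(b), reading $\chi\to\psi$ as $\neg\chi\vee\psi$ would give the same truth set. Also $\|\bot\|=\varnothing$ and $\|\top\|=S$.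

\begin{lemma}\label{lem:forcing}
On a full possibility frame, under any valuation:
\begin{itemize}
\item[(F1)] $x\Vdash\chi\to\psi$ if and only if every $x'\sqsubseteq x$ that forces $\chi$ forces $\psi$.
\item[(F2)] If $x$ forces $\chi$ or forces $\psi$, then $x\Vdash\chi\vee\psi$. If neither $\chi$ nor $\psi$ is forced anywhere, then $\chi\vee\psi$ is forced nowhere.
\item[(F3)] $x\Vdash\Diamond_i\chi$ if and only if for every $x'\sqsubseteq x$ there are $y,z$ with $x'R_iy$, $z\sqsubseteq y$ and $z\Vdash\chi$. In particular, if $\chi$ is forced nowhere, so is $\Diamond_i\chi$.
\end{itemize}
\end{lemma}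

\begin{proof}
(F1) If the right side holds, no $x'\sqsubseteq x$ forces $\chi\wedge\neg\psi$, since no point forces both $\psi$ and $\neg\psi$. Conversely, let $x'\sqsubseteq x$, $x'\Vdash\chi$ and $x'\nVdash\psi$. By refinability some $x''\sqsubseteq x'$ forces $\neg\psi$, and by persistence $x''\Vdash\chi$; so $x\nVdash\neg(\chi\wedge\neg\psi)$.

(F2) If $x\Vdash\chi$, every $x'\sqsubseteq x$ forces $\chi$ and so does not force $\neg\chi\wedge\neg\psi$; the case $x\Vdash\psi$ is symmetric. If $\chi$ and $\psi$ are forced nowhere, then $\neg\chi\wedge\neg\psi$ is forced everywhere and its negation nowhere.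

(F3) $x\Vdash\neg\Box_i\neg\chi$ means that every $x'\sqsubseteq x$ has an $R_i$-successor $y$ with $y\nVdash\neg\chi$, and $y\nVdash\neg\chi$ means that some $z\sqsubseteq y$ forces $\chi$.
\end{proof}

\begin{example}\label{ex:T}
Over full possibility frames $\Box_ip\to p$ corresponds to
\[
\forall x\ \forall x'\sqsubseteq x\ \exists x''\sqsubseteq x'\ \exists y\,(xR_iy\wedge x''\sqsubseteq y),
\]
which is reflexivity when $\sqsubseteq$ is the identity. Let $A_x$ be the persistent set of all refinements of $R_i$-successors of $x$; the displayed sentence says $x\in\neg\neg A_x$ for all $x$. By (F1), validity means $\Box_iX\subseteq X$ for all regular open $X$. The set $\neg\neg A_x$ is regular open and contains $A_x$, so $x\in\Box_i\neg\neg A_x$, and validity gives $x\in\neg\neg A_x$. Conversely, if $x\in\neg\neg A_x$ and $x\in\Box_iX$, then $A_x\subseteq X$, and $x\in\neg\neg A_x\subseteq\neg\neg X=X$ because $\neg$ reverses inclusions.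
\end{example}

In this example the Kripke argument uses the set of successors of $x$ as a valuation, and that set has a regular open substitute that does the same work. The Kripke argument against \eqref{eq:schema} uses a singleton because it cannot be divided, and that property need not survive.

\section{Splitting regular open sets in a binary tree}\label{sec:trees}

We shall compare a well-founded tree with an ill-founded tree that satisfies the same sentences, so the trees must be described by first-order axioms. We also need to tell the two children of a node apart, and for this we mark one of them.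

\begin{definition}\label{def:tree}
A \emph{binary tree} is a structure $T=(T,\le,Z)$ with $Z\subseteq T$ such that:
\begin{itemize}
\item[(T1)] $\le$ is a partial order with a least element $r$, the \emph{root};
\item[(T2)] each set $\{t:t\le s\}$ is linearly ordered;
\item[(T3)] each $s$ has two incomparable elements $s_0,s_1>s$, with $s_0\in Z$ and $s_1\notin Z$, such that every $t>s$ satisfies $s_0\le t$ or $s_1\le t$.
\end{itemize}
$T$ is \emph{well-founded} if there is no infinite sequence $t_0>t_1>\cdots$.
\end{definition}

The basic example is $2^{<\omega}$, the set of finite $0/1$-strings with the prefix order, with $Z$ the set of strings ending in $0$; here $s_j$ is $s$ followed by $j$. It is well-founded, since lengths decrease along a descending sequence. Two consequences of the axioms will be used throughout.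
\begin{itemize}
\item[(T4)] No $t$ satisfies both $s_0\le t$ and $s_1\le t$. This follows from (T2).
\item[(T5)] If $t<s_j$, then $t\le s$. Indeed, $t$ and $s$ are comparable by (T2), and $s<t<s_j$ would give $s_0<s_j$ or $s_1<s_j$, both impossible.
\end{itemize}
By (T3) and (T5), $s_0$ and $s_1$ are exactly the minimal elements above $s$, so they are determined by $s$. We call $s_0$ the \emph{left} and $s_1$ the \emph{right child} of $s$, and $T_{\ge s}=\{t:s\le t\}$ the \emph{cone} above $s$.

In a tree, refining means moving up. Accordingly, a regular open subset of $T$ means an element of $\mathrm{RO}(T,\ge)$: an up-closed set $X$ such that every $u\notin X$ has some $u'\ge u$ with $T_{\ge u'}\cap X=\varnothing$. For an up-closed $X\subseteq T$ let $\min X$ be the set of minimal elements of $X$, and define the \emph{left part} of $X$ as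
\[
X^{\ell}=\bigcup_{m\in\min X}T_{\ge m_0}\ \subseteq X .
\]

\begin{example}\label{ex:split}
In $2^{<\omega}$ let $X$ consist of the strings that begin with $0$ or with $11$ (Figure~\ref{fig:split}). It is regular open: a string outside $X$ is the empty string, the string $1$, or lies in $T_{\ge10}$, and in each case it has an extension whose cone lies in $T_{\ge10}$ and so misses $X$. Here $\min X=\{0,11\}$ and $X^\ell=T_{\ge00}\cup T_{\ge110}$. The cones $T_{\ge01}$ and $T_{\ge111}$ lie in $X$ and miss $X^\ell$. So $X^\ell$ splits $X$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9, every node/.style={font=\small}]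
\draw (0,0)--(-2,1) (0,0)--(2,1) (-2,1)--(-3,2) (-2,1)--(-1,2)
      (2,1)--(1,2) (2,1)--(3,2) (3,2)--(2.4,3) (3,2)--(3.6,3);
\filldraw[fill=gray!40] (-3,2)--(-3.7,4)--(-2.3,4)--cycle;
\filldraw[fill=gray!40] (2.4,3)--(2,4)--(2.8,4)--cycle;
\draw (-1,2)--(-1.7,4)--(-0.3,4)--cycle (3.6,3)--(3.2,4)--(4,4)--cycle;
\draw[dashed] (1,2)--(0.3,4)--(1.7,4)--cycle;
\fill (-2,1) circle (2pt) (-3,2) circle (2pt) (-1,2) circle (2pt)
      (3,2) circle (2pt) (2.4,3) circle (2pt) (3.6,3) circle (2pt);
\filldraw[fill=white] (0,0) circle (2pt) (2,1) circle (2pt) (1,2) circle (2pt);
\draw (-2,1) circle (4.5pt) (3,2) circle (4.5pt);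
\node[below] at (0,-0.05) {$r$};
\node[below left] at (-2.1,1) {$0$};   \node[below right] at (2,1) {$1$};
\node[left] at (-3.05,2) {$00$};       \node[right] at (-0.95,2) {$01$};
\node[left] at (0.95,2) {$10$};        \node[right] at (3.15,2) {$11$};
\node[left] at (2.35,3) {$110$};       \node[right] at (3.65,3) {$111$};
\end{tikzpicture}
\caption{The set $X$ of binary strings that begin with $0$ or with $11$ (black nodes and solid cones). Its minimal elements are circled. The shaded cones, above the left children of the minimal elements, form the left part $X^\ell$; the two unshaded solid cones lie in $X$ and miss $X^\ell$. The dashed cone misses $X$.}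
\label{fig:split}
\end{figure}

One minimal element $m$ is enough for a split, provided that the left cones of the other minimal elements do not reach into the cone above $m_1$. The next lemma says this, in the slightly stronger form that the modal translation will need.

\begin{lemma}\label{lem:right}
Let $X\subseteq T$ be up-closed and $m,n\in\min X$. Then no $s\ge m_1$ is comparable with $n_0$. In particular, $T_{\ge m_1}\cap X^\ell=\varnothing$.
\end{lemma}

\begin{proof}
Let $s\ge m_1$. If $n_0\le s$, then $m,n<s$ are comparable by (T2), so $m=n$ by minimality, and $m_0,m_1\le s$ contradicts (T4). If $s\le n_0$, then $m<n_0$, so $m\le n$ by (T5), so $m=n$ by minimality, and $m_1\le m_0$ contradicts (T3).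
\end{proof}

If $\min X=\varnothing$, then $X^\ell=\varnothing$ and the recipe fails. Only regular open sets can be values of $p$, so we must check that ill-foundedness is witnessed by such a set.

\begin{lemma}\label{lem:wf}
A binary tree $T$ is well-founded if and only if every nonempty regular open subset of $T$ has a minimal element.
\end{lemma}

\begin{proof}
If a nonempty set has no minimal element, we can choose $t_0>t_1>\cdots$ in it one after another, so $T$ is not well-founded.

Conversely, let $t^0>t^1>\cdots$ in $T$ (we use superscripts, since subscripts denote children) and let $X=\bigcup_nT_{\ge t^n}$. This set is nonempty and up-closed, and it has no minimal element, because $u\ge t^n$ implies $u>t^{n+1}\in X$. Let $u\notin X$; we find a cone above $u$ that misses $X$.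

\emph{Case 1: $u<t^n$ for all $n$.} Each $t^n$ lies above a child of $u$, and every such child lies below $t^0$. By (T4) it is the same child $u_j$ for all $n$. Then $X\subseteq T_{\ge u_j}$, and by (T4) the cone above the other child $u_{1-j}$ misses $X$.

\emph{Case 2: $u\not<t^n$ for some $n$.} Suppose $v\ge u$ and $v\in X$. Then $v\ge t^k$ for some $k$, and we may take $k\ge n$ because the sequence descends. By (T2), $u$ and $t^k$ are comparable, and $t^k\not\le u$ since $u\notin X$. So $u<t^k\le t^n$, a contradiction. Thus $T_{\ge u}$ misses $X$.
\end{proof}

Branching is used in Case 1 and cannot be dropped. In a linear order every cone meets every nonempty up-closed set, so the only nonempty regular open set is the whole order; for the integers with a least element added, this set has a minimal element although the order is not well-founded.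

\section{The frames $\mathcal F(T)$ and the formula}\label{sec:frames}

We want a formula that defines $X^\ell$ from $X$. The obstacle is that truth sets are persistent, while $\min X$ is not: if $m$ is minimal in $X$, its children are not. So no formula evaluated at the nodes of the tree can say ``this node is minimal in $X$''. We therefore add a second copy $W$ of the tree on which refinement is trivial, so that every subset of $W$ is a possible truth set. The relation $R$ carries $X$ from the first copy $C$ to $W$, displays the tree order on $W$, and carries the result back. Two further points $d$ and $e$ serve as landmarks, so that one modality can tell the kinds of points apart.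

\begin{definition}\label{def:frame}
For a binary tree $T$ let $\mathcal F(T)$ have the set of points $S=C\sqcup W\sqcup\{d,e\}$, where $C=\{c_s:s\in T\}$ and $W=\{w_s:s\in T\}$. Put $c_t\sqsubseteq c_s$ if and only if $s\le t$; apart from this, $\sqsubseteq$ is the identity. Put $R_i=\varnothing$ for $i\ne i_0$, and let $R$ be given by the following table.
\begin{center}
\begin{tabular}{c|l}
point & its $R$-successors\\ \hline
$c_s$ & $w_t$ for $t$ comparable with $s$;\quad $d$\\
$w_s$ & $c_t$ for $t\ge s$;\quad $w_t$ for $t<s$;\quad $e$ if $s\in Z$\\
$e$ & $d$\\
$d$ & none
\end{tabular}
\end{center}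
\end{definition}

We say that $x$ \emph{sees} $y$ if $xRy$. Fullness quantifies over all regular open sets; we obtain it from two first-order properties of $R$.

\begin{lemma}\label{lem:full}
$\mathcal F(T)$ is a full possibility frame, and it satisfies:
\begin{itemize}
\item[(R1)] if $x'\sqsubseteq x$ and $x'Ry$, then $xRy$;
\item[(R2)] if $xRy$, then there is $x'\sqsubseteq x$ such that $x''Ry$ for all $x''\sqsubseteq x'$.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) Only the case $x=c_s$, $x'=c_{s'}$ with $s\le s'$ needs an argument. Every point of $C$ sees $d$. Let $y=w_t$ with $t$ comparable with $s'$. If $s'\le t$, then $s\le t$. If $t\le s'$, then $s$ and $t$ are comparable by (T2).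

(R2) If $x\notin C$ or $y=d$, take $x'=x$. If $x=c_s$ and $y=w_t$, take $x'=c_{\max(s,t)}$; its refinements are points $c_u$ with $u\ge t$, and these see $w_t$.

Let $X$ be regular open. If $x\in\Box X$, $x'\sqsubseteq x$ and $x'Ry$, then $xRy$ by (R1), so $y\in X$; hence $\Box X$ is persistent. If $x\notin\Box X$, say $xRy$ with $y\notin X$, then for the point $x'$ of (R2) no $x''\sqsubseteq x'$ lies in $\Box X$. For $i\ne i_0$ we have $\Box_iX=S$.
\end{proof}

\begin{remark}
The word ``comparable'' in the first row of the table is forced on us by fullness. The set $Y_s=S\setminus\{w_s\}$ is regular open. If $c_u$ saw only the $w_t$ with $t\le u$, then for $s\neq r$ the set $\Box Y_s$ would contain $c_r$ but not $c_s$, against persistence. If $c_u$ saw only the $w_t$ with $t\ge u$, then $\Box Y_s$ would omit $c_s$ but contain every proper refinement of $c_s$, against refinability.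
\end{remark}

A point outside $C$ neither refines another point nor is refined by one. This gives three rules for computing in $\mathcal F(T)$, the last by (F3).
\begin{itemize}
\item[(I1)] If $x\notin C$, then $x\Vdash\neg\chi$ if and only if $x\nVdash\chi$.
\item[(I2)] If $A\subseteq S\setminus C$, then $\neg A=S\setminus A$.
\item[(I3)] If $\|\chi\|\subseteq S\setminus C$, then $x\Vdash\Diamond\chi$ if and only if every refinement of $x$ sees a point of $\|\chi\|$.
\end{itemize}

\subsection*{Naming the kinds of points}
The following formulas contain $p$ only inside $\bot$ and $\top$, so their truth sets do not depend on the valuation, on any frame: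
\[
\gamma_e:=\Diamond\top\wedge\Box\Box\bot,\quad
\gamma_C:=\Diamond\Box\bot\wedge\neg\gamma_e,\quad
\gamma_W:=\neg\Box\bot\wedge\neg\Diamond\Box\bot,\quad
\gamma_Z:=\Diamond\gamma_e .
\]

\begin{lemma}\label{lem:sorts}
In $\mathcal F(T)$ we have $\|\gamma_e\|=\{e\}$, $\|\gamma_C\|=C$, $\|\gamma_W\|=W$, $\|\gamma_Z\|=\{w_s:s\in Z\}$ and $\|\Diamond\Diamond\top\|=C\cup W$.
\end{lemma}

\begin{proof}
Only $d$ has no successor, so $\|\Box\bot\|=\|\Box\neg\top\|=\{d\}$, and $\|\neg\Box\bot\|=\|\Diamond\top\|=S\setminus\{d\}$ by (I2). Since $c_s$ sees $w_r$ and $w_s$ sees $c_s$, the points that see nothing other than $d$ are $d$ and $e$. Thus $\|\Box\Box\bot\|=\{d,e\}$ and $\|\gamma_e\|=\{e\}$.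

The points that see $d$ are those of $C\cup\{e\}$, a persistent set, so $\|\Diamond\Box\bot\|=C\cup\{e\}$ by (I3). With $\|\neg\gamma_e\|=S\setminus\{e\}$ from (I2) we get $\|\gamma_C\|=C$. The points without a refinement in $C\cup\{e\}$ are those of $W\cup\{d\}$, so $\|\gamma_W\|=W$. The points that see $e$ are the $w_s$ with $s\in Z$, so (I3) gives $\|\gamma_Z\|$.

Finally, $\|\neg\Diamond\top\|=\neg\neg\{d\}=\{d\}$, so $\|\Box\neg\Diamond\top\|=\{d,e\}$ and $\|\Diamond\Diamond\top\|=C\cup W$ by (I2).
\end{proof}

\subsection*{Computing the left part}
Now let
\[
\begin{aligned}
\mathsf{in}&:=\gamma_W\wedge\Box(\gamma_C\to p), &\qquad \mathsf{child}&:=\mathsf{in}\wedge\Diamond\mathsf{min}\wedge\Box(\mathsf{in}\to\mathsf{min}),\\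
\mathsf{min}&:=\mathsf{in}\wedge\Box\neg\mathsf{in}, & \mathsf{left}&:=\Diamond(\mathsf{child}\wedge\gamma_Z).
\end{aligned}
\]
The first formula copies $p$ from $C$ to $W$, the next two compute inside $W$, and the last returns to $C$.

\begin{lemma}\label{lem:truth}
Let $V$ be a valuation on $\mathcal F(T)$ and let $X=\{s:c_s\in V(p)\}$, an up-closed subset of $T$. Then:
\begin{itemize}
\item[(a)] $\|\mathsf{in}\|=\{w_s:s\in X\}$;
\item[(b)] $\|\mathsf{min}\|=\{w_s:s\in\min X\}$;
\item[(c)] $\|\mathsf{child}\|=\{w_{m_j}:m\in\min X,\ j=0,1\}$, and $\|\mathsf{child}\wedge\gamma_Z\|=\{w_{m_0}:m\in\min X\}$;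
\item[(d)] $\|\mathsf{left}\|\cap C=\{c_s:s\in X^\ell\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (F1), points outside $C$ force $\gamma_C\to p$, and $c_t$ forces it if and only if all refinements of $c_t$ are in $V(p)$, that is, if and only if $t\in X$. The successors of $w_s$ in $C$ are the $c_t$ with $t\ge s$. So $w_s\Vdash\Box(\gamma_C\to p)$ if and only if $T_{\ge s}\subseteq X$, that is, $s\in X$.

(b) By (I2), $\|\neg\mathsf{in}\|=S\setminus\{w_t:t\in X\}$. The successors of $w_s$ in $W$ are the $w_t$ with $t<s$, so $w_s\Vdash\Box\neg\mathsf{in}$ if and only if no $t<s$ is in $X$.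

(c) By (I3), $w_s\Vdash\Diamond\mathsf{min}$ if and only if some $t<s$ is in $\min X$. By (F1), $\mathsf{in}\to\mathsf{min}$ is forced everywhere except at the $w_t$ with $t\in X\setminus\min X$. So $w_s\Vdash\mathsf{child}$ if and only if $s\in X$, some $t<s$ is in $\min X$, and every $t<s$ in $X$ is in $\min X$. If $s=m_j$ with $m\in\min X$, these conditions hold: by (T5) and minimality, $m$ is the only element of $X$ below $s$. Conversely, let them hold and let $m<s$ be in $\min X$. Then $m_j\le s$ for some $j$ by (T3), and $m_j\in X\setminus\min X$, so $m_j<s$ is excluded and $s=m_j$. The second claim follows since $m_0\in Z$ and $m_1\notin Z$.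

(d) By (c) and (I3), $c_s\Vdash\mathsf{left}$ if and only if every $s'\ge s$ is comparable with $n_0$ for some $n\in\min X$. If $s\ge m_0$ with $m\in\min X$, this holds with $n=m$. Conversely, let it hold. Taking $s'=s$, we get $m\in\min X$ with $s$ comparable with $m_0$. If $s<m_0$, then $s\le m<m_1$ by (T5), and $s'=m_1$ is comparable with no $n_0$ by Lemma~\ref{lem:right}, a contradiction. So $s\ge m_0$.
\end{proof}

In Example~\ref{ex:split}, $\mathsf{min}$ holds at $w_0,w_{11}$, $\mathsf{child}$ holds at $w_{00},w_{01},w_{110},w_{111}$, the mark $\gamma_Z$ keeps $w_{00},w_{110}$, and $\mathsf{left}$ holds on the shaded cones of Figure~\ref{fig:split}.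

\subsection*{Saying ``somewhere''}
The point $w_r$ sees all of $C$, every point of $C$ sees $w_r$, and every point of $W$ sees a point of $C$. So a point of $C$ is reached in two steps from $C$ and in three steps from $W$. Put
\[
\mathsf E\chi:=\Diamond\Diamond\chi\vee\Diamond\Diamond\Diamond\chi .
\]

\begin{lemma}\label{lem:E}
On any full possibility frame, if $\chi$ is forced nowhere, then $\mathsf E\chi$ is forced nowhere. In $\mathcal F(T)$, if $\chi$ is forced at some point of $C$, then $\mathsf E\chi$ is forced at every point of $C\cup W$.
\end{lemma}

\begin{proof}
The first claim follows from (F3) and (F2). Let $c_t\Vdash\chi$. Points of $W$ have no proper refinements. So $w_rRc_t$ gives $w_r\Vdash\Diamond\chi$ by (F3). Every refinement of $c_s$ sees $w_r$, so $c_s\Vdash\Diamond\Diamond\chi$ for all $s$. Then $w_sRc_s$ gives $w_s\Vdash\Diamond\Diamond\Diamond\chi$. Now apply (F2).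
\end{proof}

The formula of Theorem~\ref{thm:main} is an instance of \eqref{eq:schema}, together with the demand that the region $\gamma_C$ be reachable, imposed at all points where a path of length two starts:
\begin{equation}\label{eq:phi}
\varphi:=\ \Diamond\Diamond\top\to\Bigl(\mathsf E\gamma_C\wedge\bigl(\mathsf E(p\wedge\gamma_C)\to\mathsf E(p\wedge\gamma_C\wedge\mathsf{left})\wedge\mathsf E(p\wedge\gamma_C\wedge\neg\mathsf{left})\bigr)\Bigr).
\end{equation}
Here $\wedge$ binds more tightly than $\to$. We write $\psi$ for the inner implication, so that $\varphi$ is $\Diamond\Diamond\top\to(\mathsf E\gamma_C\wedge\psi)$.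

\section{Where $\varphi$ is valid}\label{sec:valid}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
If no $x,y,z$ satisfy $xRy$ and $yRz$, then $\Diamond\Diamond\top$ is false everywhere and $\varphi$ is valid. Conversely, suppose that $xRy$, $yRz$ and $\varphi$ is valid. Then $x\Vdash\Diamond\Diamond\top$, so $x\Vdash\mathsf E\gamma_C$: some point $u$, two or three $R$-steps from $x$, satisfies $\gamma_C$, and it does so under every valuation. Let $V(p)=\{u\}$. Then $x\Vdash\mathsf E(p\wedge\gamma_C)$, so some point satisfies $p\wedge\mathsf{left}$ and some point satisfies $p\wedge\neg\mathsf{left}$. Both points must be $u$, a contradiction. Finally, $\Box\Box\bot$ is true at $x$ if and only if no path of length two starts at $x$.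
\end{proof}

\begin{proposition}\label{prop:wf}
For every binary tree $T$, $\varphi$ is valid on $\mathcal F(T)$ if and only if $T$ is well-founded.
\end{proposition}

\begin{proof}
Let $T$ be well-founded, let $V$ be a valuation, and let $X=\{s:c_s\in V(p)\}$. By (F1) and Lemma~\ref{lem:sorts} it suffices to show that every point of $C\cup W$ forces $\mathsf E\gamma_C\wedge\psi$. The first conjunct is forced there by Lemma~\ref{lem:E}. If $X=\varnothing$, then $p\wedge\gamma_C$ is forced nowhere, hence so is $\mathsf E(p\wedge\gamma_C)$, and $\psi$ is forced everywhere by (F1). If $X\ne\varnothing$, then $X$ has a minimal element $m$ by well-foundedness. Both children of $m$ are in $X$, so $c_{m_0}$ and $c_{m_1}$ force $p\wedge\gamma_C$. By Lemma~\ref{lem:truth}(d), $c_{m_0}\Vdash\mathsf{left}$. By Lemmas~\ref{lem:right} and~\ref{lem:truth}(d), no refinement of $c_{m_1}$ forces $\mathsf{left}$, so $c_{m_1}\Vdash\neg\mathsf{left}$. By Lemma~\ref{lem:E} the consequent of $\psi$ is forced on all of $C\cup W$, and this set is persistent, so $\psi$ is forced there by (F1).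

Let $T$ be ill-founded. By Lemma~\ref{lem:wf} there is a nonempty regular open $X\subseteq T$ with $\min X=\varnothing$. Put $V(p)=\{c_u:u\in X\}$. This set is regular open in $\mathcal F(T)$: on $C$ the two conditions are those for $X$ in $T$, and a point outside $C$ is its own witness for refinability. Since $X^\ell=\varnothing$, Lemma~\ref{lem:truth}(d) shows that $p\wedge\gamma_C\wedge\mathsf{left}$ is forced nowhere, and by Lemma~\ref{lem:E} so is $\mathsf E(p\wedge\gamma_C\wedge\mathsf{left})$. But $c_r\Vdash\mathsf E(p\wedge\gamma_C)$ by Lemma~\ref{lem:E}, because $X\ne\varnothing$. So $c_r\nVdash\psi$ by (F1). As $c_r\Vdash\Diamond\Diamond\top$, we get $c_r\nVdash\varphi$, again by (F1).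
\end{proof}

\begin{remark}
The mark $Z$ is what breaks the symmetry between the two children. In a well-founded tree every $s\in X$ lies above some $m\in\min X$, and every $s'\ge m$ is comparable with $m_0$ or $m_1$; so the unmarked formula $\Diamond\mathsf{child}$ is forced at all $c_s$ with $s\in X$ and splits nothing.

The guard $\Diamond\Diamond\top$ and the conjunct $\mathsf E\gamma_C$ only make the Kripke condition simple. On $\mathcal F(T)$, the point $d$ forces no formula $\Diamond\chi$ and $e$ forces no formula $\Diamond\Diamond\chi$, so by (I1) they force no formula $\mathsf E\chi$ and both force $\psi$; hence $\varphi$ is valid on $\mathcal F(T)$ if and only if $\psi$ is. On a Kripke frame, the argument for Theorem~\ref{thm:main}(a) shows that $\psi$ is valid if and only if $\neg\mathsf E\gamma_C$ is.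
\end{remark}

\section{No first-order correspondent}\label{sec:ultra}

To prove Theorem~\ref{thm:main}(b) we need two frames that satisfy the same first-order sentences, disagree on $\varphi$, and are both full. An ultrapower provides the first property. The other two follow once we recognize the ultrapower of $\mathcal F(T)$ as a frame of the same kind.

Recall that for a structure $M$ and an ultrafilter $D$ on $\omega$, the ultrapower $M^\omega/D$ consists of the classes $[(a_k)]$ of sequences in $M$, two sequences being identified if they agree on a set in $D$; a relation holds of classes if the set of coordinates at which it holds is in $D$. By \L o\'s's theorem the same is true of every first-order formula; in particular, $M$ and $M^\omega/D$ satisfy the same first-order sentences. A nonprincipal ultrafilter contains all cofinite sets.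

\begin{lemma}\label{lem:ultra}
Let $T$ be a binary tree and $D$ an ultrafilter on $\omega$. Then $T^*=T^\omega/D$ is a binary tree, and $\mathcal F(T^*)\cong\mathcal F(T)^\omega/D$.
\end{lemma}

\begin{proof}
The axioms (T1)--(T3) are first-order, so $T^*$ satisfies them. Define $h$ on $\mathcal F(T^*)$ by
\[
h(c_{[(s_k)]})=[(c_{s_k})],\qquad h(w_{[(s_k)]})=[(w_{s_k})],\qquad h(d)=[(d)],\qquad h(e)=[(e)].
\]
For a sequence $(x_k)$ of points of $\mathcal F(T)$, exactly one of the four sets $\{k:x_k\in C\}$, $\{k:x_k\in W\}$, $\{k:x_k=d\}$, $\{k:x_k=e\}$ is in $D$, since they partition $\omega$. Changing $(x_k)$ outside that set does not change its class, so every class is a value of $h$. For two points of given kinds, each of the relations $=$, $\sqsubseteq$, $R$, $R_i$ is expressed by a quantifier-free condition on their indices in terms of $\le$, $=$ and $Z$, and this condition is the same for all trees. By \L o\'s's theorem for $T$, the condition holds of the indices in $T^*$ if and only if it holds at a set of coordinates in $D$. For instance, $c_{[(s_k)]}Rw_{[(t_k)]}$ holds if and only if $\{k:s_k\le t_k\text{ or }t_k\le s_k\}=\{k:c_{s_k}Rw_{t_k}\}$ is in $D$, that is, if and only if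 $[(c_{s_k})]\,R\,[(w_{t_k})]$. So $h$ is well defined and injective, and it preserves all relations in both directions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $T=2^{<\omega}$, let $D$ be a nonprincipal ultrafilter on $\omega$, and let $T^*=T^\omega/D$. Write $0^m$ for the string of $m$ zeros and let $t^n\in T^*$ be the class of the sequence $k\mapsto0^{\max(k-n,0)}$. At every coordinate $k>n$ the string $0^{k-n-1}$ is a proper prefix of $0^{k-n}$, so $t^{n+1}<t^n$. Thus $T$ is well-founded and $T^*$ is not. By Lemmas~\ref{lem:full} and~\ref{lem:ultra}, $\mathcal F(T)$ and $\mathcal F(T^*)$ are full possibility frames that satisfy the same first-order sentences. By Proposition~\ref{prop:wf}, $\varphi$ is valid on the first and not on the second. A sentence or set of sentences $\sigma$ as in (b) would be true in exactly one of them.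
\end{proof}

\section{No correspondent in $L_{\infty\omega}$}\label{sec:inf}

The logic $L_{\infty\omega}$ extends first-order logic by allowing the conjunction $\bigwedge\Phi$ and the disjunction $\bigvee\Phi$ of an arbitrary set $\Phi$ of formulas; quantifiers still bind one variable at a time. A poset is \emph{separative} if whenever $y\not\sqsubseteq x$, some $z\sqsubseteq y$ has no common refinement with $x$.

\begin{theorem}\label{thm:inf}
No sentence of $L_{\infty\omega}$ in the signature $\{\sqsubseteq\}\cup\{R_i\}_{i\in\mathcal I}$ corresponds to $\varphi$ over full possibility frames. The same holds over any class of full possibility frames that contains all frames $\mathcal F(T)$, for instance the class of separative full possibility frames satisfying \textup{(R1)} and \textup{(R2)}.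
\end{theorem}

The pair of frames from Section~\ref{sec:ultra} no longer suffices: the infinitary sentence ``for every $x$ there is $n<\omega$ such that $x$ refines at most $n$ points'' holds in $\mathcal F(2^{<\omega})$ and fails at $c_{t^0}$ in $\mathcal F(T^*)$. Instead, for each sentence we build a new pair that this sentence cannot separate. We first do this for linear orders and then transfer the result to trees and frames.

\subsection*{Games}
The \emph{quantifier rank} of a formula of $L_{\infty\omega}$ is the ordinal defined as follows: atomic formulas have rank $0$, negation preserves rank, the rank of $\bigwedge\Phi$ and of $\bigvee\Phi$ is the supremum of the ranks of the members of $\Phi$, and a quantifier adds $1$.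

For structures $M,N$ in a relational signature and an ordinal $\alpha$, the game $G_\alpha(M,N)$ is played as follows. In each round Spoiler picks an ordinal, below $\alpha$ in the first round and strictly below his previous ordinal afterwards, and an element of one structure; Duplicator answers with an element of the other structure. The ordinals act as a clock, and the game ends after finitely many rounds. Duplicator wins if she can always answer and at every stage the chosen pairs form a partial isomorphism, that is, the two chosen tuples satisfy the same atomic formulas, equalities included. Empty structures are allowed. Write $M\equiv_\alpha N$ if Duplicator has a winning strategy. By Karp's theorem~\cite{Karp}, $M\equiv_\alpha N$ implies that $M$ and $N$ satisfy the same $L_{\infty\omega}$-sentences of quantifier rank at most $\alpha$.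

\subsection*{Linear orders}
For linear orders $A,B,K$, let $A+B$ be $A$ followed by $B$, and let $A\cdot K$ be $K$ many copies of $A$, that is, $A\times K$ ordered first by the $K$-coordinate. On ordinals these are the ordinal operations, and $A\cdot(K+K')\cong A\cdot K+A\cdot K'$ and $(A\cdot B)\cdot K\cong A\cdot(B\cdot K)$. We use three facts of ordinal arithmetic: if $\beta<\alpha$, then $\alpha=\beta+\delta$ for some $\delta\ge1$, and $\omega^\alpha=\omega^\beta\cdot\omega^\delta$; every ordinal $\xi$ can be written as $\omega^\beta\cdot\rho+\zeta$ with $\zeta<\omega^\beta$; and $\omega^\alpha$ is additively indecomposable, so that every nonempty final segment of $\omega^\alpha$ is isomorphic to $\omega^\alpha$.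

\begin{lemma}\label{lem:sum}
Let $A,A',B,B'$ be linear orders with $A\equiv_\beta A'$ and $B\equiv_\beta B'$. Then $A+B\equiv_\beta A'+B'$. Moreover, in a game on $A+1+B$ and $A'+1+B'$, Duplicator can win from the position in which the first round had ordinal $\beta$ and paired the two middle elements.
\end{lemma}

\begin{proof}
Duplicator answers moves in $A$ or $A'$ by her strategy for $G_\beta(A,A')$, moves in $B$ or $B'$ by her strategy for $G_\beta(B,B')$, and a middle element by the other middle element. The ordinals that Spoiler uses inside one component are below $\beta$ and decrease, so they are legal in the component game. Order relations between different components hold on both sides alike.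
\end{proof}

The next lemma says that the clock $\alpha$ cannot count copies of $\omega^\alpha$. Once Spoiler has set the clock to $\beta$, induction makes all nonempty stacks of copies of $\omega^\beta$ with a first copy look alike; so Duplicator has to match only the remainder of Spoiler's element modulo $\omega^\beta$, and she can do this inside the first copy of $\omega^\alpha$.

\begin{lemma}\label{lem:omega}
If $I,J$ are linear orders with least elements, then $\omega^\alpha\cdot I\equiv_\alpha\omega^\alpha\cdot J$ for every ordinal $\alpha$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$, for all $I,J$ at once. For $\alpha=0$ Spoiler has no move. Let $\alpha\ge1$. By symmetry, let Spoiler choose $\beta<\alpha$ and $a\in\omega^\alpha\cdot I$, say the element $\xi<\omega^\alpha$ of the $i$-th copy. Write $\alpha=\beta+\delta$ with $\delta\ge1$. Duplicator will answer with an element $a'$ of the first copy in $\omega^\alpha\cdot J$, of index $j=\min J$. By Lemma~\ref{lem:sum} it suffices to make the parts to the right of $a,a'$ and the parts to the left of $a,a'$ equivalent under $\equiv_\beta$.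

\emph{Right parts.} Since $\omega^\alpha$ is a limit ordinal, the elements above $\xi$ form a nonempty final segment, isomorphic to $\omega^\alpha$. So the part to the right of $a$ is isomorphic to
\[
\omega^\alpha\cdot(1+I_{>i})\cong\omega^\beta\cdot\bigl(\omega^\delta\cdot(1+I_{>i})\bigr),
\]
and for any $a'$ in the first copy the part to the right of $a'$ is isomorphic to $\omega^\beta\cdot(\omega^\delta\cdot(1+J_{>j}))$. Both multipliers of $\omega^\beta$ have least elements, so the induction hypothesis applies.

\emph{Left parts.} If $i=\min I$, let $a'$ be the element $\xi$ of the first copy; the left parts are isomorphic. If $i\ne\min I$, write $\xi=\omega^\beta\cdot\rho+\zeta$ with $\zeta<\omega^\beta$. The part to the left of $a$ is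
\[
\omega^\alpha\cdot I_{<i}+\xi\cong\omega^\beta\cdot(\omega^\delta\cdot I_{<i}+\rho)+\zeta,
\]
and the multiplier has a least element because $\min I\in I_{<i}$. Let $a'$ be the element $\omega^\beta+\zeta$ of the first copy; it exists since $\omega^\beta+\zeta<\omega^\beta\cdot2<\omega^{\beta+1}\le\omega^\alpha$. The part to the left of $a'$ is $\omega^\beta\cdot1+\zeta$. By the induction hypothesis and Lemma~\ref{lem:sum}, the left parts are equivalent under $\equiv_\beta$.
\end{proof}

\subsection*{From linear orders to trees}
We need a binary tree whose branches look like a given linear order $L$ and whose nodes Duplicator can copy in finitely many moves on $L$. So we take the $0/1$-strings indexed by initial segments $\{x:x\le a\}$ of $L$ that have only finitely many ones, and code such a string by $a$ and the set $F$ of positions of its ones.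

Call a linear order $L$ \emph{admissible} if it has a least element and every $a\in L$ has an immediate successor $a^+$. Write $L_{\le a}=\{x\in L:x\le a\}$. The elements of $T(L)$ are a root $r$ and all pairs $(a,F)$ with $a\in L$ and $F\subseteq L_{\le a}$ finite. The root is least, $(a,F)\le(b,G)$ if and only if $a\le b$ and $F=G\cap L_{\le a}$, and $Z=\{(a,F):a\notin F\}$. For $L=\omega$ this is $2^{<\omega}$, with $(a,F)$ a string of length $a+1$.

\begin{lemma}\label{lem:TL}
For admissible $L$, $T(L)$ is a binary tree, and it is well-founded if and only if $L$ is a well-order.
\end{lemma}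

\begin{proof}
(T1) Reflexivity and antisymmetry hold because $F\subseteq L_{\le a}$ for every pair $(a,F)$, and transitivity because $L_{\le b}\cap L_{\le a}=L_{\le a}$ for $a\le b$.

(T2) The elements below $(b,G)$ are $r$ and the pairs $(a,G\cap L_{\le a})$ with $a\le b$. They form a chain, on which the pairs are ordered by their first coordinates.

(T3) For $s=(a,F)$ take $s_0=(a^+,F)\in Z$ and $s_1=(a^+,F\cup\{a^+\})\notin Z$. Both lie above $s$, and they are incomparable because distinct comparable pairs have distinct first coordinates. If $(b,G)>s$, then $a^+\le b$, and $G\cap L_{\le a^+}$ is $F$ or $F\cup\{a^+\}$. For $s=r$ take $(m,\varnothing)$ and $(m,\{m\})$ with $m=\min L$; for any $(b,G)$ the set $G\cap L_{\le m}$ is $\varnothing$ or $\{m\}$.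

An infinite descending sequence in $T(L)$ avoids the root, and its first coordinates descend in $L$. Conversely, $a\mapsto(a,\varnothing)$ turns a descending sequence in $L$ into one in $T(L)$.
\end{proof}

One move on $\mathcal F(T(L))$ costs finitely many moves on $L$, with no bound known in advance. Multiplying the clock by $\omega$ pays for this.

\begin{lemma}\label{lem:lift}
If $L,L'$ are admissible and $L\equiv_{\omega\cdot\alpha}L'$, then $\mathcal F(T(L))\equiv_\alpha\mathcal F(T(L'))$.
\end{lemma}

\begin{proof}
Duplicator simulates a play of $G_{\omega\cdot\alpha}(L,L')$ in which she follows her winning strategy. She answers $d,e,c_r,w_r$ by the point with the same name. Suppose Spoiler plays $\beta<\alpha$ and $c_{(a,F)}$ or $w_{(a,F)}$ in $\mathcal F(T(L))$, with $|F|=k$. In the simulated game Duplicator lets Spoiler play $a$ and the $k$ elements of $F$ with the ordinals $\omega\cdot\beta+k,\dots,\omega\cdot\beta$. Let $a'$ be the answer to $a$ and $F'$ the set of answers to the elements of $F$. Then $F'\subseteq L'_{\le a'}$, since the answers respect the order, and she plays $c_{(a',F')}$ or $w_{(a',F')}$, respectively. Moves in $\mathcal F(T(L'))$ are handled symmetrically.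

The simulated ordinals are legal: $\omega\cdot\beta+k<\omega\cdot(\beta+1)\le\omega\cdot\alpha$, and if Spoiler later plays $\beta'<\beta$, then $\omega\cdot\beta'+k'<\omega\cdot(\beta'+1)\le\omega\cdot\beta$.

At any stage the simulated play gives an order isomorphism $\pi$ between finite subsets of $L$ and $L'$. If $(a,F)$ and $(b,G)$ are indices of chosen points, then $a,b$ and all elements of $F\cup G$ lie in the domain of $\pi$, and the indices of the partners are $(\pi(a),\pi[F])$ and $(\pi(b),\pi[G])$. The conditions ``$a\le b$ and $F=\{x\in G:x\le a\}$'', ``$a=b$ and $F=G$'' and ``$a\notin F$'' are invariant under $\pi$. So $\le$, $=$ and $Z$ agree on the indices of chosen points and of their partners; this includes the root, which is least and unmarked in both trees. Partners are of the same kind, and $=$, $\sqsubseteq$, $R$ are determined by the kinds and by $\le$, $=$, $Z$ on indices, while the other $R_i$ are empty. Hence the chosen pairs form a partial isomorphism of the frames.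
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:inf}]
Let $\sigma$ be a sentence of $L_{\infty\omega}$ and let $\alpha\ge1$ be an ordinal that bounds its quantifier rank. Put
\[
L=\omega^{\omega\cdot\alpha},\qquad L'=\omega^{\omega\cdot\alpha}\cdot(1+\omega^*),
\]
where $\omega^*$ is the reverse of $\omega$. Since $\omega\cdot\alpha\ge1$, the ordinal $\omega^{\omega\cdot\alpha}$ is a limit, so every element has an immediate successor in its own copy, and both orders are admissible. $L$ is a well-order, while in $L'$ the first elements of the copies indexed by $\omega^*$ form an infinite descending sequence. By Lemma~\ref{lem:omega} with $I=1$ and $J=1+\omega^*$ we have $L\equiv_{\omega\cdot\alpha}L'$. By Lemma~\ref{lem:lift} and Karp's theorem, $\mathcal F(T(L))$ and $\mathcal F(T(L'))$ agree on $\sigma$. By Lemma~\ref{lem:TL} and Proposition~\ref{prop:wf}, $\varphi$ is valid on the first and not on the second. So $\sigma$ does not correspond to $\varphi$ over any class that contains all frames $\mathcal F(T)$.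

By Lemma~\ref{lem:full}, it remains to show that $\mathcal F(T)$ is separative. Let $y\not\sqsubseteq x$. If $x\notin C$ or $y\notin C$, then $x$ and $y$ are distinct and have no common refinement, so $z=y$ works. Let $x=c_s$ and $y=c_t$ with $s\not\le t$. If $s,t$ are incomparable, no $u$ lies above both by (T2), and again $z=y$ works. If $t<s$, then $s$ lies above a child $t_j$ of $t$; take $z=c_{t_{1-j}}$. A common refinement $c_u$ of $z$ and $x$ would have $u\ge t_{1-j}$ and $u\ge s\ge t_j$, against (T4).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Holliday}
Wesley H. Holliday, \emph{Possibility Frames and Forcing for Modal Logic}, arXiv:2501.11768 (2025).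

\bibitem{Karp}
C. Karp, \emph{Finite-quantifier equivalence}, in: The Theory of Models, 1965.

\end{thebibliography}
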